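# One superharmonic function is enough: the Cartan property on metric spaces

## 1. Small balls along a ray in $\mathbb R^3$

Take $p=2$ in $\mathbb R^3$. Put $x_j=(2^{-j},0,0)$ for $j\ge1$, choose radii $0<\rho_j\le2^{-j-2}$, and let
$$E=\bigcup_{j\ge1}B(x_j,\rho_j).$$
The origin is a limit point of $E$ and does not belong to $E$. If the radii shrink fast, $E$ should be hard to see from $0$. Let us make this visible with a superharmonic function.

The function $w_j(x)=\min\{1,\rho_j/|x-x_j|\}$ is nonnegative and superharmonic in $\mathbb R^3$, equals $1$ on $B(x_j,\rho_j)$, and $w_j(0)=2^j\rho_j$. Assume $\sum_j2^j\rho_j<\infty$ and choose $J$ with $\sum_{j\ge J}2^j\rho_j\le\frac12$. Then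
$$u=\min\Big\{1,\sum_{j\ge J}w_j\Big\}$$
is superharmonic: finite sums of superharmonic functions are superharmonic, so is an increasing limit that is not identically infinite (here it is finite at $0$), and so is a minimum with a constant. Moreover $u=1$ on $E$ near $0$, while $u(0)\le\frac12$. Hence
$$u(0)<\liminf_{E\ni x\to0}u(x).\tag{1}$$
A superharmonic function is lower semicontinuous, so $u(0)\le\liminf_{x\to0}u(x)$ always. Inequality (1) says that along $E$ the inequality is strict: one superharmonic function separates the point $0$ from the set $E$.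

There is a second way to measure how small $E$ is near $0$, through capacity. Write $B_r=B(0,r)$, and let $\operatorname{cap}_2(A,B_{2r})$ be the infimum of $\int|\nabla w|^2$ over $w$ vanishing outside $B_{2r}$ with $w\ge1$ on $A$. A ball $B(x_j,\rho_j)$ meets $B_r$ only if $2^{-j}-\rho_j<r$, hence only if $\frac34 2^{-j}<r$. For such $j$ let $\eta$ be the cutoff $\min\{1,(2-|x|/r)_+\}$, and use $\eta w_j$ as a test function for $B(x_j,\rho_j)\cap B_r$. We have $\int|\nabla w_j|^2=4\pi\rho_j$. Also $|x_j|<\frac43r$, so $B_{2r}\subset B(x_j,4r)$ and $\int_{B_{2r}}w_j^2\le\rho_j^2\int_{B(x_j,4r)}|x-x_j|^{-2}dx=16\pi\rho_j^2r$. Since $\rho_j\le\frac14|x_j|<\frac13r$,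
$$\int|\nabla(\eta w_j)|^2\le2\cdot4\pi\rho_j+2r^{-2}\cdot16\pi\rho_j^2r\le8\pi\rho_j+\tfrac{32}3\pi\rho_j\le20\pi\rho_j .$$
The supremum of these test functions over $j$ is admissible for $E\cap B_r$, and its energy is at most the sum of the energies. Since $\operatorname{cap}_2(B_r,B_{2r})=4\pi/(\frac1r-\frac1{2r})=8\pi r$, we get for every $\delta>0$
$$\int_0^\delta\frac{\operatorname{cap}_2(E\cap B_r,B_{2r})}{\operatorname{cap}_2(B_r,B_{2r})}\,\frac{dr}r\le\frac52\sum_j\rho_j\int_{\frac34 2^{-j}}^\infty\frac{dr}{r^2}=\frac{10}3\sum_j2^j\rho_j<\infty .$$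
The set is thin at $0$ in the sense of a convergent capacity integral, and one superharmonic function satisfies (1).

The question of this lecture is whether convergence of the (suitably scaled) capacity integral always produces a single superharmonic function as in (1), when $2$ is replaced by $p\in(1,\infty)$ and $\mathbb R^3$ by a metric space on which there is no equation at all.

## 2. Sums and maxima of $p$-superharmonic functions

The construction above adds up one potential for each ball. This is the first thing to try for $p\ne2$, and it stops at the addition. Take $\mathbb R^3$ and $p=\frac32$. For a smooth $v$ with $\nabla v\ne0$, put $\xi=\nabla v/|\nabla v|$; then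
$$\operatorname{div}(|\nabla v|^{p-2}\nabla v)=|\nabla v|^{p-2}\big(\Delta v+(p-2)\langle D^2v\,\xi,\xi\rangle\big).\tag{2}$$
Let $w(x)=|x|^{-3}$. At a point with $|x|=1$ its Hessian has the eigenvalue $12$ in the radial direction and $-3$ twice in the tangential directions. So $\Delta w=6$, and with $\xi$ radial the bracket in (2) is $6-\frac12\cdot12=0$; by scaling, $w$ is $p$-harmonic away from $0$. The affine function $x_2+1$ is $p$-harmonic too, and both are positive near $e_1=(1,0,0)$. Now let $v=w+x_2+1$. At $e_1$ we have $\nabla v=(-3,1,0)$, hence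
$$\Delta v-\tfrac12\langle D^2v\,\xi,\xi\rangle=6-\frac12\cdot\frac{12\cdot9-3\cdot1}{10}=\frac{3}{4}>0 .$$
By continuity $\operatorname{div}(|\nabla v|^{p-2}\nabla v)>0$ in a small ball $G$ around $e_1$. Then $v$ is not superharmonic near $e_1$. Indeed, let $h$ be the $p$-harmonic function in $G$, continuous on $\overline G$, with $h=v$ on $\partial G$. If $v$ were superharmonic, we would have $h\le v$ in $G$. Testing with $v-h\ge0$ gives
$$\int_G\big(|\nabla v|^{p-2}\nabla v-|\nabla h|^{p-2}\nabla h\big)\cdot\nabla(v-h)\,dx=-\int_G\operatorname{div}(|\nabla v|^{p-2}\nabla v)\,(v-h)\,dx\le0,$$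
and strict monotonicity of $\xi\mapsto|\xi|^{p-2}\xi$ forces $v=h$. This contradicts $\operatorname{div}(|\nabla v|^{p-2}\nabla v)>0$.

Taking maxima of potentials instead of sums keeps the values under control but loses superharmonicity: on $(-1,1)\subset\mathbb R$ superharmonic functions are concave, and $\max\{1+x,1-x\}=1+|x|$ is not. So a construction has to produce one superharmonic function in one stroke.

## 3. Upper gradients, superharmonic functions and thin sets

Throughout, $1<p<\infty$ and $X=(X,d,\mu)$ is a complete metric space with a doubling measure: balls have positive finite measure and $\mu(B(x,2r))\le C\mu(B(x,r))$. We write $\langle f\rangle_B=\frac1{\mu(B)}\int_Bf\,d\mu$.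

**Definition (upper gradients).** A Borel function $g\ge0$ is an upper gradient of $f$ if $|f(x)-f(y)|\le\int_\gamma g\,ds$ for every nonconstant rectifiable curve $\gamma$ with endpoints $x,y$ (the left side is read as $\infty$ if a value is infinite). A measurable $g\ge0$ is a $p$-weak upper gradient if this holds for $p$-a.e. curve, that is, outside a family $\Gamma$ for which some Borel $\sigma\ge0$ in $L^p(X)$ has $\int_\gamma\sigma\,ds=\infty$ for all $\gamma\in\Gamma$. If $f$ has a $p$-weak upper gradient in $L^p_{\rm loc}$, it has a minimal one, $g_f$, which is a.e. smallest.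

**Definition (Poincaré inequality, Newtonian spaces).** $X$ supports a $p$-Poincaré inequality if $\langle|f-\langle f\rangle_B|\rangle_B\le Cr\langle g^p\rangle_{\lambda B}^{1/p}$ for all balls $B$ of radius $r$, all integrable $f$ and all upper gradients $g$ of $f$, with fixed $C$ and $\lambda$. We assume this. $N^{1,p}(X)$ is the space of $f$ with $\|f\|_{N^{1,p}}^p=\int|f|^p\,d\mu+\int g_f^p\,d\mu<\infty$. For open $\Omega$, $N^{1,p}_0(\Omega)$ consists of the $f\in N^{1,p}(X)$ with $f=0$ on $X\setminus\Omega$. We write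
$$F(f)=\int_Xg_f^p\,d\mu .$$

On $\mathbb R$ with Lebesgue measure, $g_f=|f'|$. A second example will return in Section 5. Let $X=\mathbb R^2$ with the metric $d(x,y)=\max_i|x_i-y_i|$ and Lebesgue measure. Balls are squares, and the $p$-Poincaré inequality is the usual one on squares. For $f\in C^1$,
$$g_f=|\partial_1f|+|\partial_2f|.\tag{3}$$
Indeed, a curve parametrized by $d$-length has $|\gamma'|_\infty\le1$ a.e., so $|(f\circ\gamma)'|\le|\partial_1f|+|\partial_2f|$, and the right side of (3) is an upper gradient. Conversely, by Fubini, a family of exceptional segments in a fixed direction $e$ lies on a null set of lines, so $g_f\ge|\nabla f\cdot e|$ a.e. for each $e$ with $|e|_\infty=1$; take the four vectors $e=(\pm1,\pm1)$.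

**Definition (capacities).** $C_p(E)=\inf\|\psi\|_{N^{1,p}(X)}^p$ over $\psi\ge1$ on $E$ (one may take $0\le\psi\le1$). For $E\subset\Omega$, $\operatorname{cap}_p(E,\Omega)=\inf\int_\Omega g_u^p\,d\mu$ over $u\in N_0^{1,p}(\Omega)$ with $u\ge1$ on $E$, with $\inf\emptyset=\infty$. "Quasieverywhere" (q.e.) means outside a set $N$ with $C_p(N)=0$.

If $C_p(N)=0$, then $\mu(N)=0$ and $p$-a.e. curve avoids $N$, so changing a function on $N$ does not change its energy. We therefore identify functions that agree q.e. and read pointwise constraints q.e.; this changes neither $N_0^{1,p}$, nor energies, nor capacities.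

**Definition (minimizers, superharmonic functions).** A function $u\in N^{1,p}_{\rm loc}(\Omega)$ is a (super)minimizer in $\Omega$ if $\int_{\varphi\ne0}g_u^p\,d\mu\le\int_{\varphi\ne0}g_{u+\varphi}^p\,d\mu$ for all (nonnegative) $\varphi\in N_0^{1,p}(\Omega)$. A $p$-harmonic function is a continuous minimizer. A function $u:\Omega\to(-\infty,\infty]$ is superharmonic in $\Omega$ if it is lower semicontinuous, is not identically $\infty$ in any component of $\Omega$, and satisfies comparison: for every nonempty open $G\Subset\Omega$ with $C_p(X\setminus G)>0$ and every $v\in C(\overline G)$ that is $p$-harmonic in $G$ with $v\le u$ on $\partial G$, we have $v\le u$ in $G$.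

**Definition (thin sets).** $E\subset X$ is thin at $x_0\in X$ if
$$\int_0^\delta\left(\frac{\operatorname{cap}_p(E\cap B(x_0,r),B(x_0,2r))}{\operatorname{cap}_p(B(x_0,r),B(x_0,2r))}\right)^{1/(p-1)}\frac{dr}r<\infty$$
for some $\delta>0$ so small that $C_p(X\setminus B(x_0,2\delta))>0$.

The set of Section 1 is thin at $0$ for $p=2$. On $\mathbb R$ no set $E$ is thin at a point $x_0\in\overline E\setminus E$. To see this let $x_0=0$. For each $r$ there is $s\in E$ with $0<|s|<r$, and the best test function for $\{s\}$ is piecewise linear, so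
$$\operatorname{cap}_p(\{s\},B_{2r})=(2r-s)^{1-p}+(2r+s)^{1-p}\ge2(2r)^{1-p}$$
by convexity of $t\mapsto t^{1-p}$. As $\operatorname{cap}_p(B_r,B_{2r})=2r^{1-p}$, the integrand is at least $\frac12\cdot\frac1r$ and the integral diverges. On the other side, superharmonic functions on an interval are concave, hence continuous, and (1) is impossible. Both sides of the question agree, for a trivial reason.

The following weak Cartan property is known in this setting; the source for it and for our question is Anders Björn, Jana Björn and Visa Latvala, "The weak Cartan property for the p-fine topology on metric spaces", arXiv:1310.8101 (2013). If $x_0\in\overline E\setminus E$, then $E$ is thin at $x_0$ if and only if there are two nonnegative bounded superharmonic functions $u_1,u_2$ in an open neighborhood of $x_0$ such that $v=\max\{u_1,u_2\}$ satisfies $v(x_0)<\liminf_{E\ni x\to x_0}v(x)$. If $C_p(\{x_0\})>0$, the characterization holds with one function. The question is whether thinness always gives one function, in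 every ball $B(x_0,r)$ with $C_p(X\setminus B(x_0,r))>0$. The answer is yes. Write $B_r=B(x_0,r)$.

**Theorem 1.** Let $E$ be thin at $x_0\in\overline E\setminus E$, let $\rho>0$ satisfy $C_p(X\setminus B_\rho)>0$, and let $\varepsilon\in(0,1)$. Then there are an open set $A$, with $E\cap B_s\subset A$ for some $s>0$, and a superharmonic function $u$ on $B_\rho$ with
$$0\le u\le1,\qquad u=1\ \text{on }A,\qquad u(x_0)\le\varepsilon .$$
In particular $u(x_0)<1=\liminf_{E\ni x\to x_0}u(x)$.

The proof covers both $C_p(\{x_0\})=0$ and $C_p(\{x_0\})>0$.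

**Corollary 2.** Let $x_0\in\overline E\setminus E$ and $C_p(X\setminus B_{r_0})>0$ for some $r_0>0$. Then $E$ is thin at $x_0$ if and only if there is one nonnegative bounded superharmonic function $u$ in some neighborhood of $x_0$ with $u(x_0)<\liminf_{E\ni x\to x_0}u(x)$.

The "only if" part is Theorem 1, and the "if" part is the weak Cartan property with $u_1=u_2=u$.

The method also gives a Wolff-type bound. A potential of $A$ in $\Omega$ is an energy minimizer for $\operatorname{cap}_p(A,\Omega)$ with values in $[0,1]$ (made precise in Lemma 7), and $u^*$ is its lower semicontinuous regularization from fact (E) below.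

**Theorem 3.** Let $\Omega=B_\rho$, $C_p(X\setminus\Omega)>0$ and $4r\le R_1=\rho/2$. There is $C$, depending only on $p$ and the doubling and Poincaré constants, such that for every $A\subset\Omega$ with $\operatorname{cap}_p(A,\Omega)<\infty$, every potential $u$ of $A$ in $\Omega$ satisfies
$$u^*(x_0)\le C\langle u^p\rangle_{B_r}^{1/p}+C\int_0^{2r}\Big(\frac{\operatorname{cap}_p(A\cap B_t,B_{2t})}{\operatorname{cap}_p(B_t,B_{2t})}\Big)^{1/(p-1)}\frac{dt}t .$$

## 4. Standard facts and a Sobolev inequality on balls centered at $x_0$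

We write [BB] for A. and J. Björn, *Nonlinear Potential Theory on Metric Spaces*, EMS 2011. The letters $C,c$ denote positive constants that may change, and "data" means $p$ and the doubling and Poincaré constants. We use the following textbook facts.

* **(A)** $X$ is proper and connected ([BB, Ch. 3, 4]).
* **(B)** For $f$ with $g_f\in L^p$ and $p$-a.e. arc-length parametrized curve $\gamma$, $f\circ\gamma$ is absolutely continuous with $|(f\circ\gamma)'|\le g_f\circ\gamma$ a.e.; conversely, such a bound with some $g$ makes $g$ a $p$-weak upper gradient. Moreover $g_f=g_h$ a.e. on $\{f=h\}$, and $g_f=0$ a.e. on $\{f=\text{const}\}$ ([BB, Ch. 2]).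
* **(C)** There are $\kappa>1$ and $\Lambda\ge1$ with $\langle|f-\langle f\rangle_B|^{\kappa p}\rangle_B^{1/\kappa p}\le Cr\langle g_f^p\rangle_{\Lambda B}^{1/p}$ for all balls $B$ of radius $r$ and $f\in N^{1,p}(X)$ (Hajłasz–Koskela; [BB, Ch. 4]). If $\Omega$ is bounded and $C_p(X\setminus\Omega)>0$, then $\int|f|^p\,d\mu\le C_\Omega F(f)$ for $f\in N_0^{1,p}(\Omega)$ ([BB, Ch. 5]).
* **(D)** Every $f\in N^{1,p}(X)$ is quasicontinuous: for every $\varepsilon>0$ there is an open $O$ with $C_p(O)<\varepsilon$ such that $f|_{X\setminus O}$ is real-valued and continuous. $C_p$ is an outer capacity: $C_p(E)=\inf C_p(G)$ over open $G\supset E$ (Björn–Björn–Shanmugalingam, Houston J. Math. 2008).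
* **(E)** If $u$ is a bounded superminimizer in $\Omega$, then $u^*(x)=\lim_{r\to0}\operatorname{ess\,inf}_{B(x,r)}u$ is superharmonic in $\Omega$ and $u^*=u$ q.e. (Kinnunen–Martio, Illinois J. Math. 2002; [BB, Ch. 8, 9]).

Fact (B) yields the rules we compute with: $g_{f+h}\le g_f+g_h$, the Leibniz rule $g_{fh}\le|f|g_h+|h|g_f$ for bounded $f,h$, and the chain rule $g_{\Phi(f)}\le|\Phi'(f)|g_f$ for Lipschitz piecewise $C^1$ functions $\Phi$. In particular truncation does not increase $F$. Since $g_{tf+(1-t)h}\le tg_f+(1-t)g_h$ for $t\in[0,1]$, the functional $F$ is convex and $F^{1/p}$ is subadditive.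

Energy minimizers will come from the next lemma. Its point is the convergence q.e., which is what makes constraints such as "$f\ge1$ q.e. on $A$" survive in the limit.

**Lemma 4.** If $(f_i)$ is bounded in $N^{1,p}(X)$, then some convex combinations $\hat f_j$ of tails of a subsequence converge in $L^p$ and q.e. to some $f\in N^{1,p}(X)$ with $F(f)\le\liminf F(f_i)$.

*Proof.* Pass to a subsequence along which $F(f_i)$ converges to the liminf and $(f_i,g_{f_i})$ converges weakly in $L^p\times L^p$. By Mazur's lemma there are convex combinations of tails, with the same coefficients for functions and gradients, such that $\hat f_j\to f$ and $\hat g_j\to g$ in $L^p$. Here $\hat g_j$ is a $p$-weak upper gradient of $\hat f_j$, and $\int g^p\,d\mu\le\liminf F(f_i)$ by weak lower semicontinuity of the norm. Pass to a further subsequence so that $\hat f_j\to f$ a.e. and, by Fuglede's lemma, $\int_\gamma|\hat g_j-g|\,ds\to0$ and $\int_\gamma g\,ds<\infty$ for $p$-a.e. $\gamma$.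

Let $N$ be the set where $(\hat f_j)$ has no finite limit, so $\mu(N)=0$. For $p$-a.e. curve $\gamma$, parametrized by arc length, the following hold. First, $|\hat f_j(\gamma(s))-\hat f_j(\gamma(t))|\le\int_s^t\hat g_j\circ\gamma$ for all $s<t$ and all $j$. Second, the functions $\hat g_j\circ\gamma$ converge in $L^1$, so they are uniformly integrable up to finitely many $j$ (each of which may be assumed integrable), and the functions $\hat f_j\circ\gamma$ are equicontinuous. Third, $\gamma^{-1}(N)$ has length zero, because $\mu(N)=0$. So $\hat f_j\circ\gamma$ converges at a.e. parameter, and by equicontinuity at every parameter, to finite limits. Thus $p$-a.e. curve avoids $N$. It follows that $0$ is a $p$-weak upper gradient of $1_N$, hence $\|1_N\|_{N^{1,p}}=0$ and $C_p(N)=0$. Redefine $f=\lim\hat f_j$ off $N$ and $f=0$ on $N$. Letting $j\to\infty$ in the inequality along curves shows that $g$ is a $p$-weak upper gradient of $f$, so $F(f)\le\int g^p\,d\mu\le\liminf F(f_i)$. ∎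

From now on fix $x_0$ and $\rho$ with $C_p(X\setminus B_\rho)>0$, and put $\Omega=B_\rho$, $R_1=\rho/2$. In particular $X\setminus B_{2R_1}\ne\emptyset$.

**Lemma 5.** There is $C_0$, depending only on the data, such that for $0<r\le R_1$ and $\varphi\in N_0^{1,p}(B_r)$
$$\langle|\varphi|^{\kappa p}\rangle_{B_r}^{1/\kappa}\le C_0r^p\langle g_\varphi^p\rangle_{B_r},\tag{4}$$
$$\int_{B_r}|\varphi|^p\,d\mu\le C_0r^pF(\varphi).\tag{5}$$
We also take $C_0$ so large that $\mu(B_r)\le C_0\mu(B_{r/2})$ for all $r>0$.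

*Proof.* The idea is to find a ball of comparable size where $\varphi=0$. The function $d(\cdot,x_0)$ is continuous on the connected space $X$, vanishes at $x_0$ and takes a value at least $2R_1\ge2r$; so there is $y$ with $d(y,x_0)=2r$. Then $B(y,r)\cap B_r=\emptyset$ and $B(y,r)\subset B:=B_{3r}\subset B(y,8r)$, hence $\mu(B(y,r))\ge c\mu(B)$. Since $\varphi=0$ on $B(y,r)$,
$$|\langle\varphi\rangle_B|^{\kappa p}\,\frac{\mu(B(y,r))}{\mu(B)}\le\langle|\varphi-\langle\varphi\rangle_B|^{\kappa p}\rangle_B .$$
So $\langle|\varphi|^{\kappa p}\rangle_B\le C\langle|\varphi-\langle\varphi\rangle_B|^{\kappa p}\rangle_B\le C\big(r^p\langle g_\varphi^p\rangle_{\Lambda B}\big)^\kappa$ by (C). As $\varphi=0$ off $B_r$, also $g_\varphi=0$ a.e. off $B_r$, so $\langle g_\varphi^p\rangle_{\Lambda B}\le\langle g_\varphi^p\rangle_{B_r}$, while $\langle|\varphi|^{\kappa p}\rangle_{B_r}\le C\langle|\varphi|^{\kappa p}\rangle_B$ by doubling. This is (4). Hölder's inequality gives $\langle|\varphi|^p\rangle_{B_r}\le\langle|\varphi|^{\kappa p}\rangle_{B_r}^{1/\kappa}$,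 and (5) follows. ∎

By (5), every $w$ admissible for $\operatorname{cap}_p(B_t,B_{2t})$ with $2t\le R_1$ has $\mu(B_t)\le C_0(2t)^pF(w)$, so $\operatorname{cap}_p(B_t,B_{2t})>0$. The next lemma lets us pass from the integral defining thinness to dyadic sums.

**Lemma 6.** Let $A\subset X$, $r\le t\le2r$ and $2t\le R_1$. Then, with $C$ depending only on the data,
$$\frac{r^p\operatorname{cap}_p(A\cap B_r,B_{2r})}{\mu(B_r)}\le C\,\frac{\operatorname{cap}_p(A\cap B_t,B_{2t})}{\operatorname{cap}_p(B_t,B_{2t})}.\tag{6}$$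

*Proof.* Let $0\le\varphi\le1$ be admissible for $\operatorname{cap}_p(A\cap B_t,B_{2t})$ and let $\eta=\min\{1,(2-d(\cdot,x_0)/r)_+\}$, which is $1/r$-Lipschitz, equals $1$ on $B_r$ and vanishes off $B_{2r}$. Then $\eta\varphi$ is admissible for $\operatorname{cap}_p(A\cap B_r,B_{2r})$, and by the Leibniz rule and (5) in $B_{2t}$,
$$F(\eta\varphi)\le2^{p-1}\Big(F(\varphi)+r^{-p}\int_{B_{2t}}\varphi^p\,d\mu\Big)\le2^{p-1}\big(1+C_0(2t/r)^p\big)F(\varphi)\le CF(\varphi).$$
So $\operatorname{cap}_p(A\cap B_r,B_{2r})\le C\operatorname{cap}_p(A\cap B_t,B_{2t})$. Finally the function $\min\{1,(2-d(\cdot,x_0)/t)_+\}$ shows that $\operatorname{cap}_p(B_t,B_{2t})\le t^{-p}\mu(B_{2t})\le Cr^{-p}\mu(B_r)$. ∎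

## 5. Capacitary potentials and the missing Euler–Lagrange equation

Let $H=B_R$ with $0<R\le\rho$, $\mathcal W=N_0^{1,p}(H)$, $A\subset H$, and
$$K=\{\varphi\in\mathcal W:\varphi\ge1\text{ q.e. on }A\}.$$
Note that $C_p(X\setminus H)\ge C_p(X\setminus\Omega)>0$.

**Lemma 7.** If $K\ne\emptyset$, there is $u\in K$ with $F(u)=\min_KF=\operatorname{cap}_p(A,H)$, $0\le u\le1$, and $u=1$ q.e. on $A$. Moreover $u$ is a superminimizer in $H$, so $u^*$ is superharmonic in $H$ and $0\le u^*\le1$.

*Proof.* A minimizing sequence for $F$ on $K$ is bounded in $N^{1,p}(X)$ by the second part of (C). Apply Lemma 4. The set $K$ is convex, so the $\hat f_j$ lie in $K$; and the constraints $f=0$ off $H$ and $f\ge1$ on $A$ pass to q.e. limits. So the limit is a minimizer. Replacing it by $\min\{1,u_+\}$ stays in $K$ and does not increase $F$; then $u\ge1$ q.e. on $A$ and $u\le1$ give $u=1$ q.e. on $A$.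

If $0\le\varphi\in\mathcal W$, then $u+\varphi\in K$, so $F(u)\le F(u+\varphi)$. As $g_u=g_{u+\varphi}$ a.e. on $\{\varphi=0\}$, the integrals over that set cancel and $\int_{\varphi\ne0}g_u^p\,d\mu\le\int_{\varphi\ne0}g_{u+\varphi}^p\,d\mu$. So $u$ is a superminimizer. Apply (E). ∎

We call such a $u$ a potential of $A$ in $H$, and always take a representative with $0\le u\le1$ everywhere. This is the single function we need, except for one property: with $A\supset E\cap B_s$ and $H=\Omega$, we must show that $u^*(x_0)$ is small when $A$ is thin at $x_0$.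

In $\mathbb R^n$ one would proceed as follows. The potential satisfies $\int|\nabla u|^{p-2}\nabla u\cdot\nabla\varphi\,dx=\int\varphi\,d\nu$ with a nonnegative measure $\nu$ (the Riesz measure). Testing with $\varphi=h(u)\zeta^p$, where $\zeta$ is a cutoff and $0\le h\le1$ is increasing, gives energy bounds for $u$ in terms of $\nu(B_r)$ because $\int h(u)\zeta^p\,d\nu\le\nu(B_r)$; and $\nu(B_r)$ is controlled by a capacity. An iteration over shrinking balls then bounds $u^*(x_0)$.

On $X$ there is no vector gradient and no equation. What survives is the one-sided derivative of the convex functional $F$ at $u$: for $\varphi\in\mathcal W$ put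
$$P(\varphi)=\lim_{\varepsilon\to0+}\frac{F(u+\varepsilon\varphi)-F(u)}\varepsilon .$$
Since $\varepsilon\mapsto F(u+\varepsilon\varphi)$ is convex and finite on $\mathbb R$, the limit exists and is finite. $P$ is positively homogeneous, and it is subadditive, because
$$F(u+\varepsilon(\varphi+\psi))\le\tfrac12F(u+2\varepsilon\varphi)+\tfrac12F(u+2\varepsilon\psi).$$
Minimality gives $P(\varphi)\ge0$ for $\varphi\ge0$. But the argument above used $\int\varphi\,d\nu\le\int\psi\,d\nu$ for $\varphi\le\psi$, and this is the point where it stops: $P$ is not linear, so $P\ge0$ on nonnegative functions does not give monotonicity. Subadditivity yields only $P(\varphi)\le P(\psi)+P(\varphi-\psi)$, and for $\varphi-\psi\le0$ we cannot discard the last term.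

The plane with the maximum metric shows that this is a real obstruction. There $F(f)=\int(|\partial_1f|+|\partial_2f|)^p\,dx$ for $C^1$ functions, by (3). Let $f_0$ be any function in $N^{1,p}$ with $f_0=x_1$ on an open set $G$, and define $P$ at $f_0$ instead of $u$. For $\varphi\in C_c^\infty(G)$ and small $\varepsilon>0$ the integrand changes only on $G$, where it becomes $(1+\varepsilon\partial_1\varphi+\varepsilon|\partial_2\varphi|)^p$. Hence
$$P(\varphi)=p\int(\partial_1\varphi+|\partial_2\varphi|)\,dx=p\int|\partial_2\varphi|\,dx=P(-\varphi).$$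
If $0\le\varphi\ne0$, then $-\varphi\le0$ but $P(-\varphi)>0=P(0)$: $P$ is neither linear nor monotone. The concave companion $-P(-\varphi)$ is no better, since it is negative on this nonnegative $\varphi$.

The way out is to choose a linear functional below $P$. Such functionals exist by Hahn–Banach, but not every one is useful. In the example, $\varphi\mapsto p\int b\,\partial_2\varphi\,dx$ with $b$ smooth and $|b|\le1$ lies below $P$ on $C_c^\infty(G)$, and it equals $-p\int\varphi\,\partial_2b\,dx$, whose density can have either sign. So we must choose the linear functional so that it is nonnegative where it should be.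

## 6. A positive subgradient by Hahn–Banach

Fix a potential $u$ of $A$ in $H$ and let $P$ be as above. The functional $L$ in the next lemma will play the role of the Riesz measure; inequality (7) is the substitute for testing the equation.

**Lemma 8.** There is a linear $L:\mathcal W\to\mathbb R$ with $L\le P$ and $L(\varphi)\ge0$ whenever $\varphi\ge0$ q.e. on $A$. Consequently $L(\varphi)=0$ if $\varphi=0$ on $A$, and $L(\varphi)\le L(\psi)$ if $\varphi\le\psi$ on $A$. Moreover, if $\eta\in\mathcal W$ is bounded and $h$ is Lipschitz and piecewise $C^1$ on $[0,1]$, then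
$$\Big|L(h(u)\eta)-p\int\eta\,h'(u)g_u^p\,d\mu\Big|\le p\int|h(u)|\,g_\eta\,g_u^{p-1}\,d\mu .\tag{7}$$

At a kink of $h$ we set $h'=0$; this does not matter, since $g_u=0$ a.e. where $u$ equals a given constant.

**Step 1: building positivity into the sublinear functional.** Let $\mathcal A=\{a\in\mathcal W:a\ge0\text{ q.e. on }A\}$, a convex cone containing $0$. For $a\in\mathcal A$ and $\varepsilon>0$ we have $u+\varepsilon a\in K$, so $F(u+\varepsilon a)\ge F(u)$ and $P(a)\ge0$. Define
$$q(\varphi)=\inf_{a\in\mathcal A}P(\varphi+a).$$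
It is finite: $P(\varphi+a)+P(-\varphi)\ge P(a)\ge0$, so $q(\varphi)\ge-P(-\varphi)>-\infty$. It is subadditive since $P(\varphi+\psi+a+b)\le P(\varphi+a)+P(\psi+b)$ and $a+b\in\mathcal A$; it is positively homogeneous since $\mathcal A$ is a cone and $q(0)=\inf_{\mathcal A}P=P(0)=0$. Taking $a=0$ gives $q\le P$. By Hahn–Banach there is a linear $L\le q\le P$. For $a\in\mathcal A$,
$$L(-a)\le q(-a)\le P(-a+a)=P(0)=0,$$
so $L(a)\ge0$. If $\varphi=0$ on $A$, both $\varphi$ and $-\varphi$ belong to $\mathcal A$ and $L(\varphi)=0$. If $\varphi\le\psi$ on $A$, then $\psi-\varphi\in\mathcal A$ and $L(\varphi)\le L(\psi)$.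

**Step 2: the testing inequality (7).** The function $\varphi=h(u)\eta$ vanishes off $H$, is bounded by a multiple of $|\eta|\in L^p$, and has the $p$-weak upper gradient $|h(u)|g_\eta+|\eta||h'(u)|g_u\in L^p$. So $\varphi\in\mathcal W$. On $p$-a.e. curve $\gamma$, the functions $u\circ\gamma$ and $\eta\circ\gamma$ are absolutely continuous, and at a.e. parameter
$$(u+\varepsilon h(u)\eta)'=(1+\varepsilon\eta h'(u))u'+\varepsilon h(u)\eta' ,$$
where primes on $u$ and $\eta$ denote derivatives along $\gamma$. This is clear where $u\circ\gamma$ is not a kink value of $h$. At a.e. parameter where $u\circ\gamma$ equals a kink value we have $u'=0$, and then $(h\circ u)'=0$ because $h$ is Lipschitz. If $\varepsilon>0$ is so small that $1+\varepsilon\eta h'(u)\ge0$, (B) gives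
$$g_{u+\varepsilon\varphi}\le(1+\varepsilon\eta h'(u))g_u+\varepsilon|h(u)|g_\eta=g_u+\varepsilon b\quad\text{a.e.},\qquad b=\eta h'(u)g_u+|h(u)|g_\eta .$$
Since $u$ and $\eta$ vanish off $H$, everything is supported in $H$, and $b\in L^p$. By the mean value theorem $\frac1\varepsilon|(g_u+\varepsilon b)^p-g_u^p|\le p(g_u+|b|)^{p-1}|b|\in L^1$ for small $\varepsilon\le1$. By dominated convergence
$$L(\varphi)\le P(\varphi)\le p\int g_u^{p-1}b\,d\mu=p\int\eta h'(u)g_u^p\,d\mu+p\int|h(u)|g_\eta g_u^{p-1}\,d\mu .$$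
Apply this with $-h$ in place of $h$. As $L(-\varphi)=-L(\varphi)$, this is the other half of (7). ∎

A one-dimensional check: let $X=\mathbb R$, $x_0=0$, $H=(-1,1)$, $A=\{0\}$. By Hölder, every $w\in\mathcal W$ with $w(0)\ge1$ has $\int_0^1|w'|^p\ge1$ and $\int_{-1}^0|w'|^p\ge1$, so $u=(1-|x|)_+$ is a potential, and $F(u)=2$. Here $F$ is differentiable at $u$, and
$$P(\varphi)=p\int|u'|^{p-2}u'\varphi'\,dx=p\int_{-1}^0\varphi'\,dx-p\int_0^1\varphi'\,dx=2p\,\varphi(0).$$
So $L=P=2p\,\delta_0$: a positive measure that sits on $A$.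

For $0<r\le R$ let $\zeta_r=\min\{1,(2-2d(\cdot,x_0)/r)_+\}\in\mathcal W$. It equals $1$ on $B_{r/2}$, vanishes off $B_r$, and $g_{\zeta_r}\le(2/r)1_{B_r}$ a.e. Put $M(r)=L(\zeta_r)\ge0$. This is our substitute for the mass of the Riesz measure in $B_r$, and the next lemma bounds it by a capacity.

**Lemma 9.** If $4r\le R$, then $M(r)\le p^{p+1}\operatorname{cap}_p(A\cap B_r,B_{4r})$.

*Proof.* Let $w\in N_0^{1,p}(B_{4r})\subset\mathcal W$ with $0\le w\le1$ and $w=1$ on $A\cap B_r$. On $A$ we have $\zeta_r\le w^p$: on $A\cap B_r$ the right side is $1$, and off $B_r$ the left side is $0$. So by monotonicity of $L$ on $A$ and (7) with $h=1$, $\eta=w^p$,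
$$M(r)\le L(w^p)\le p\int g_{w^p}g_u^{p-1}\,d\mu\le p^2\int w^{p-1}g_wg_u^{p-1}\,d\mu .$$
To bound the right side we use that $(1-u)w^p=0$ q.e. on $A$, so $L((1-u)w^p)=0$. Then (7) with $h(s)=1-s$, $\eta=w^p$ and $0\le1-u\le1$ gives
$$\int w^pg_u^p\,d\mu\le p\int w^{p-1}g_wg_u^{p-1}\,d\mu\le p\Big(\int w^pg_u^p\,d\mu\Big)^{(p-1)/p}F(w)^{1/p}.$$
The left side is finite, hence $\int w^pg_u^p\,d\mu\le p^pF(w)$. Inserting this,
$$M(r)\le p^2\Big(\int w^pg_u^p\,d\mu\Big)^{(p-1)/p}F(w)^{1/p}\le p^2\,p^{p-1}F(w)=p^{p+1}F(w).$$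
Take the infimum over $w$; restricting to $0\le w\le1$ is harmless by truncation. ∎

In the one-dimensional check, $M(r)=2p$ and $\operatorname{cap}_p(\{0\},B_{4r})=2(4r)^{1-p}\ge2$ for $4r\le1$, in agreement with Lemma 9.

## 7. A bound for $u^*(x_0)$ by dyadic capacities

**Proposition 10.** Let $u,A,H=B_R$ be as in Sections 5 and 6, let $r_i=2^{1-i}r_1$ for $i\ge1$, where $4r_1\le\min\{R,R_1\}$, and
$$W_i=\Big(\frac{r_i^p\operatorname{cap}_p(A\cap B_{r_i},B_{4r_i})}{\mu(B_{r_i})}\Big)^{1/(p-1)} .$$
If $\sum_iW_i<\infty$, then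
$$u^*(x_0)\le C\langle u^p\rangle_{B_{r_1}}^{1/p}+C\sum_{i\ge1}W_i,$$
where $C$ depends only on the data.

The proof is an iteration of Kilpeläinen–Malý type. We climb through levels $l_0\le l_1\le l_2\le\dots$, one for each ball $B_{r_{i+1}}$, with each step $d_i=l_{i+1}-l_i$ chosen so that the excess of $u$ over $l_i$, measured in units of $d_i$, has a fixed small average $\delta$. A reverse inequality then shows that each step is either at most half the previous one or controlled by $W_i$. In it, the Sobolev exponent $\kappa>1$ makes the left side of size $\delta^{1/\kappa}$, which beats the $\delta$ on the right side.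

Fix $\tau$ with
$$1<\tau<\min\Big\{p,\frac p{p-1}\Big\}\qquad\text{and}\qquad\kappa(p-\tau)\ge\tau(p-1)=:\gamma .$$
This is possible since at $\tau=1$ the last inequality reads $\kappa(p-1)\ge p-1$, and it is strict. Note $\gamma<p$.

**Step 1: an energy estimate above a level.** Let $l\ge0$, $d>0$, $r=r_i$, $\zeta=\zeta_r$ and $v=(u-l)_+/d$. We want a Sobolev estimate for a power of $1+v$ with only $M(r)$ and an integral over $\{u>l\}$ on the right. Put
$$h(s)=1-\big(1+(s-l)_+/d\big)^{1-\tau}\in[0,1).$$
This function is Lipschitz and piecewise $C^1$, $h(u)=0$ on $\{u\le l\}$, and $h'(u)=\frac{\tau-1}d(1+v)^{-\tau}$ on $\{u>l\}$. Since $0\le h<1$ and $0\le\zeta\le1$, we have $h(u)\zeta^p\le\zeta$, so $L(h(u)\zeta^p)\le L(\zeta)=M(r)$. This is the place where a monotone linear functional is used. By (7) with $\eta=\zeta^p$ and $g_\eta\le p\zeta^{p-1}g_\zeta$,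
$$\frac{p(\tau-1)}d\,I\le M(r)+p^2\int_{\{u>l\}}\zeta^{p-1}g_\zeta g_u^{p-1}\,d\mu,\qquad I:=\int_{\{u>l\}}\zeta^p(1+v)^{-\tau}g_u^p\,d\mu<\infty .$$
Write the last integrand as
$$\big[\zeta g_u(1+v)^{-\tau/p}\big]^{p-1}\cdot g_\zeta(1+v)^{\tau(p-1)/p}.$$
Young's inequality, with weights $d^{-(p-1)/p}$ and $d^{(p-1)/p}$ on the two factors, bounds it by $\frac\theta d\zeta^p(1+v)^{-\tau}g_u^p+C_\theta d^{p-1}g_\zeta^p(1+v)^\gamma$. With $\theta=\frac{\tau-1}{2p}$ the first term contributes $\frac{p(\tau-1)}{2d}I$ and is absorbed. Using $g_\zeta\le(2/r)1_{B_r}$,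
$$\frac1d\,I\le CM(r)+Cd^{p-1}r^{-p}\int_{B_r\cap\{u>l\}}(1+v)^\gamma\,d\mu .\tag{8}$$
Now let $z=(1+v)^{1-\tau/p}-1\ge0$, a Lipschitz function of $u$. Then $g_z\le d^{-1}(1+v)^{-\tau/p}g_u1_{\{u>l\}}$. Also $z=0$ on $\{u\le l\}$, and $z^p\le(1+v)^{p-\tau}\le(1+v)^\gamma$ on $\{u>l\}$, since $p-\tau\le\tau(p-1)$ means $p\le\tau p$. By $g_{z\zeta}\le\zeta g_z+zg_\zeta$ and (8),
$$\int g_{z\zeta}^p\,d\mu\le Cd^{-p}I+Cr^{-p}\int_{B_r}z^p\,d\mu\le Cd^{1-p}M(r)+Cr^{-p}\int_{B_r\cap\{u>l\}}(1+v)^\gamma\,d\mu .$$
As $z\zeta\in N_0^{1,p}(B_r)$ and $r\le R_1$, (4) gives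
$$\langle(z\zeta)^{\kappa p}\rangle_{B_r}^{1/\kappa}\le C\Big[d^{1-p}\,\frac{r^pM(r)}{\mu(B_r)}+\big\langle1_{\{u>l\}}(1+v)^\gamma\big\rangle_{B_r}\Big].\tag{9}$$

**Step 2: the choice of levels and the recursion for their increments.** Write $D_i=B_{r_i}$. Let $\delta\in(0,1)$, to be fixed below depending only on the data, let $l_0=0$, and for $i\ge0$
$$d_i=\Big(\delta^{-1}\big\langle(u-l_i)_+^\gamma\big\rangle_{D_{i+1}}\Big)^{1/\gamma},\qquad l_{i+1}=l_i+d_i .$$
We claim that
$$d_i\le\tfrac12d_{i-1}+CW_i'\quad(i\ge1),\qquad W_i'=\Big(\frac{r_i^pM(r_i)}{\mu(D_i)}\Big)^{1/(p-1)}\le CW_i ,\tag{10}$$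
where the last inequality is Lemma 9, applicable because $4r_i\le R$.

If $d_{i-1}=0$, then $u\le l_{i-1}=l_i$ a.e. on $D_i\supset D_{i+1}$, so $d_i=0$. So let $d_{i-1}>0$, and suppose $d_i>\frac12d_{i-1}$, since otherwise there is nothing to prove. We use (9) with $l=l_i$, $d=d_i$, $r=r_i$, so $v=(u-l_i)_+/d_i$.

The right side of (9) is small. On $\{u>l_i\}$ we have $(u-l_{i-1})/d_{i-1}>1$, because $l_i=l_{i-1}+d_{i-1}$. By the definition of $d_{i-1}$,
$$\frac{\mu(D_i\cap\{u>l_i\})}{\mu(D_i)}\le\Big\langle\Big(\frac{(u-l_{i-1})_+}{d_{i-1}}\Big)^\gamma\Big\rangle_{D_i}=\delta .\tag{11}$$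
Also $v\le(u-l_{i-1})_+/d_i\le2(u-l_{i-1})_+/d_{i-1}$, so $\langle v^\gamma\rangle_{D_i}\le2^\gamma\delta$. With $(1+v)^\gamma\le2^\gamma(1+v^\gamma)$, the right side of (9) is at most $C[(W_i'/d_i)^{p-1}+\delta]$.

The left side of (9) is not that small. We have $\zeta=1$ on $B_{r_i/2}=D_{i+1}$, and $\langle v^\gamma\rangle_{D_{i+1}}=\delta$ by the definition of $d_i$. Choose $s>0$ with $s^\gamma C_0\le\frac12$. Since $v>0$ only on $\{u>l_i\}$, (11) and $\mu(D_i)\le C_0\mu(D_{i+1})$ give
$$\langle1_{\{v<s\}}v^\gamma\rangle_{D_{i+1}}\le s^\gamma\,\frac{\mu(D_{i+1}\cap\{u>l_i\})}{\mu(D_{i+1})}\le s^\gamma C_0\delta\le\frac\delta2,$$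
so $\langle1_{\{v\ge s\}}v^\gamma\rangle_{D_{i+1}}\ge\frac\delta2$. Where $v\ge s$,
$$z=(1+v)^{1-\tau/p}\big(1-(1+v)^{-(1-\tau/p)}\big)\ge c(1+v)^{1-\tau/p},$$
so $z^{\kappa p}\ge c(1+v)^{\kappa(p-\tau)}\ge c(1+v)^\gamma\ge cv^\gamma$ by the choice of $\tau$. Therefore $\langle(z\zeta)^{\kappa p}\rangle_{D_i}\ge C_0^{-1}\langle z^{\kappa p}\rangle_{D_{i+1}}\ge c\delta$, and the left side of (9) is at least $c\delta^{1/\kappa}$. Altogether
$$c\,\delta^{1/\kappa}\le C(W_i'/d_i)^{p-1}+C\delta,$$
with $c,C$ independent of $\delta$. Since $\kappa>1$, we can fix $\delta$, depending only on the data, so small that $C\delta\le\frac12c\,\delta^{1/\kappa}$. Then $(W_i'/d_i)^{p-1}$ is bounded from below, that is, $d_i\le CW_i'$. This proves (10).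

**Step 3: summation.** All $d_i$ are finite as $u$ is bounded. By (10), $\sum_{i=1}^nd_i\le\frac12\sum_{i=0}^{n-1}d_i+C\sum_iW_i$, hence $\sum_{i\ge1}d_i\le d_0+C\sum_iW_i$. So $l_\infty:=\lim l_i$ is finite and
$$l_\infty=\sum_{i\ge0}d_i\le2d_0+C\sum_iW_i\le C\langle u^p\rangle_{D_1}^{1/p}+C\sum_iW_i,$$
where $d_0=(\delta^{-1}\langle u^\gamma\rangle_{D_1})^{1/\gamma}$ and Hölder's inequality with $\gamma\le p$ was used.

**Step 4: from levels to the value at $x_0$.** Since $d_i\to0$,
$$\langle(u-l_\infty)_+^\gamma\rangle_{D_{i+1}}\le\langle(u-l_i)_+^\gamma\rangle_{D_{i+1}}=\delta d_i^\gamma\to0 .$$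
If $\varepsilon>0$ and $\operatorname{ess\,inf}_{D_{i+1}}u>l_\infty+\varepsilon$, the left side would be at least $\varepsilon^\gamma$. So $\operatorname{ess\,inf}_{D_{i+1}}u\le l_\infty+\varepsilon$ for all large $i$, and therefore $u^*(x_0)\le l_\infty$. ∎

## 8. Enlarging a thin set to an open set

A potential $u$ of $E\cap B_s$ would satisfy $u^*=1$ only q.e. on $E\cap B_s$, and lower semicontinuity does not repair the exceptional points. If $A$ is open, then $u=1$ a.e. in $A$ gives $u^*=1$ at every point of $A$. So we first replace $E$ by an open set, without losing the convergence of the capacity sum. Write $\mathfrak b_k=B(x_0,2^{-k})$ and $\lambda\mathfrak b_k=B(x_0,\lambda2^{-k})$.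

**Lemma 11.** Let $E$ be thin at $x_0\notin E$. There are $k_1$ and an open $U\supset E\cap\mathfrak b_{k_1}$ such that $\sum_{k>k_1}a_k^{1/(p-1)}<\infty$, where
$$a_k=2^{-kp}\operatorname{cap}_p(U\cap\mathfrak b_k,4\mathfrak b_k)/\mu(\mathfrak b_k).$$

**Step 1: from the integral to a sum.** Let $e_k=2^{-kp}\operatorname{cap}_p(E\cap\mathfrak b_k,2\mathfrak b_k)/\mu(\mathfrak b_k)$, and let $\delta$ be as in the definition of thinness. Choose $k_1$ with $2^{2-k_1}\le R_1$ and $2^{1-k_1}\le\delta$. For $k\ge k_1$ and $2^{-k}\le t\le2^{1-k}$, Lemma 6 with $r=2^{-k}$ gives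
$$e_k\le C\,\frac{\operatorname{cap}_p(E\cap B_t,B_{2t})}{\operatorname{cap}_p(B_t,B_{2t})}.$$
Raise to the power $1/(p-1)$, integrate $dt/t$ over $[2^{-k},2^{1-k}]$ (an interval of $dt/t$-measure $\log2$), and sum over $k$. Thinness gives $\sum_{k\ge k_1}e_k^{1/(p-1)}<\infty$.

**Step 2: an open set at each scale.** We claim that for each $k\ge k_1$ there is an open $V_k$ with $E\cap\mathfrak b_k\subset V_k\subset\mathfrak b_k$ and
$$2^{-kp}\operatorname{cap}_p(V_k,2\mathfrak b_k)/\mu(\mathfrak b_k)\le e_k+2^{-k(p-1)}.\tag{12}$$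
Take $\varphi\in N_0^{1,p}(2\mathfrak b_k)$ with $0\le\varphi\le1$, $\varphi=1$ everywhere on $E\cap\mathfrak b_k$, and $F(\varphi)$ close to $\operatorname{cap}_p(E\cap\mathfrak b_k,2\mathfrak b_k)$, which is finite. Let $\theta\in(0,1)$. By (D) choose an open $O$ with $C_p(O)<\theta^p$ such that $\varphi|_{X\setminus O}$ is continuous, and $0\le\psi\le1$ with $\psi=1$ on $O$ and $\|\psi\|_{N^{1,p}}<\theta$. The set $\{x\in X\setminus O:\varphi(x)>1/(1+\theta)\}$ is relatively open in $X\setminus O$, so its union with $O$ is open. Hence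
$$V=\big(\{\varphi>1/(1+\theta)\}\cup O\big)\cap\mathfrak b_k$$
is open, and it contains $E\cap\mathfrak b_k$. Let $\eta^{(k)}=\min\{1,(2-2^kd(\cdot,x_0))_+\}$, which is $2^k$-Lipschitz, equals $1$ on $\mathfrak b_k$ and vanishes off $2\mathfrak b_k$. The function $(1+\theta)\varphi+\eta^{(k)}\psi\in N_0^{1,p}(2\mathfrak b_k)$ is at least $1$ on $V$, and
$$F\big((1+\theta)\varphi+\eta^{(k)}\psi\big)^{1/p}\le(1+\theta)F(\varphi)^{1/p}+(1+2^k)\theta,$$
since $g_{\eta^{(k)}\psi}\le g_\psi+2^k\psi$. For $\theta$ small and $\varphi$ close to optimal, $V_k=V$ satisfies (12).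

**Step 3: gluing the scales.** Let
$$U=\bigcup_{i\ge k_1}\Big((V_{k_1}\cap\dots\cap V_i)\setminus\{x:d(x,x_0)\le2^{-i-2}\}\Big),$$
an open set. If $x\in E\cap\mathfrak b_{k_1}$, then $x\ne x_0$, so $x\in\mathfrak b_i\setminus\mathfrak b_{i+1}$ for some $i\ge k_1$. For $k_1\le j\le i$ we have $x\in E\cap\mathfrak b_j\subset V_j$, and $d(x,x_0)\ge2^{-i-1}>2^{-i-2}$, so $x\in U$. Thus $E\cap\mathfrak b_{k_1}\subset U$.

Now let $k>k_1$ and let $x\in U\cap\mathfrak b_k$ lie in the $i$-th piece. Then $2^{-i-2}<d(x,x_0)<2^{-k}$, so $i\ge k-1$ and $x\in V_{k-1}$. Hence $U\cap\mathfrak b_k\subset V_{k-1}$. As $4\mathfrak b_k=2\mathfrak b_{k-1}$, (12) and doubling give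
$$a_k\le C\big(e_{k-1}+2^{-(k-1)(p-1)}\big).$$
Taking the power $1/(p-1)$ and summing, we obtain the claim, since $\sum_k2^{-k}<\infty$. ∎

## 9. Vanishing capacities and the proof of Theorem 1

Let $E$ be thin at $x_0\in\overline E\setminus E$, let $U,k_1,a_k$ be as in Lemma 11, and put $A_n=U\cap\mathfrak b_n$, which is open and contains $E\cap\mathfrak b_n$ for $n\ge k_1$. We will apply Proposition 10 to a potential $u_n$ of $A_n$ in $\Omega$. The sum of the $W_i$ is small if we start at a small radius. The mean of $u_n^p$ over a fixed ball is small if $\operatorname{cap}_p(A_n,\Omega)$ is, and this is what the next lemma provides.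

**Lemma 12.** $C_p(A_n)\to0$, and hence $\operatorname{cap}_p(A_n,\Omega)\to0$, as $n\to\infty$.

**Step 1: points of zero capacity.** If $C_p(\{x_0\})=0$, then since $C_p$ is outer, for every $\varepsilon'>0$ there is an open $G\ni x_0$ with $C_p(G)<\varepsilon'$. Some $\mathfrak b_n\subset G$, and $A_n\subset\mathfrak b_n$.

**Step 2: points of positive capacity.** Let $C_p(\{x_0\})>0$. Here balls around $x_0$ do not have small capacity, and we use Proposition 10 once to see that $A_n$ does. Let $k>k_1$ be so large that $4\cdot2^{-k}\le R_1$, and let $g$ be a potential of $A_k$ in $H=4\mathfrak b_k$; it exists since $a_k<\infty$. Then $F(g)=\operatorname{cap}_p(A_k,4\mathfrak b_k)=2^{kp}\mu(\mathfrak b_k)a_k$, so (5) in $4\mathfrak b_k$ gives $\langle g^p\rangle_{\mathfrak b_k}\le Ca_k$. Apply Proposition 10 with $R=4\cdot2^{-k}$ and $r_1=2^{-k}$. Then $r_i=2^{-(k+i-1)}$ and $A_k\cap B_{r_i}=U\cap\mathfrak b_{k+i-1}$, so $W_i=a_{k+i-1}^{1/(p-1)}$. Therefore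
$$g^*(x_0)\le Ca_k^{1/p}+C\sum_{j\ge k}a_j^{1/(p-1)}$$
with $C$ independent of $k$. The right side tends to $0$ as $k\to\infty$. Fix $k$ with $g^*(x_0)<1$. Since $g^*=g$ q.e. and $C_p(\{x_0\})>0$, the point $x_0$ is not exceptional: $g(x_0)=g^*(x_0)<1$.

Given $j\ge1$, by (D) there is an open $O$ with $C_p(O)<\min\{1/j,C_p(\{x_0\})\}$ such that $g|_{X\setminus O}$ is continuous. Then $x_0\notin O$, so by continuity $g<1$ on $\mathfrak b_n\setminus O$ for some $n\ge k$. But $g=1$ q.e. on $A_k\supset A_n$. Hence $A_n\subset O\cup N$ with $C_p(N)=0$, and $C_p(A_n)\le C_p(O)<1/j$. As $A_n$ decreases with $n$, $C_p(A_n)\to0$.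

**Step 3: the variational capacity.** Fix $n_0$ with $2\cdot2^{-n_0}<\rho$ and let $\eta=\min\{1,(2-2^{n_0}d(\cdot,x_0))_+\}$. For $n\ge n_0$ take $0\le\psi\le1$ with $\psi=1$ on $A_n$ and $\|\psi\|_{N^{1,p}}^p<C_p(A_n)+1/n$. Then $\eta\psi$ vanishes off $2\mathfrak b_{n_0}\subset\Omega$ and equals $1$ on $A_n\subset\mathfrak b_{n_0}$, so it is admissible for $\operatorname{cap}_p(A_n,\Omega)$, and
$$F(\eta\psi)\le(1+2^{n_0})^p\big(C_p(A_n)+1/n\big)\to0 .\qquad∎$$

*Proof of Theorem 1.* Let $\varepsilon\in(0,1)$ and let $C$ be the constant in Proposition 10.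

**Step 1: the starting radius.** Choose $k_0\ge k_1$ with $4\cdot2^{-k_0-1}\le\min\{\rho,R_1\}$ and $C\sum_{k>k_0}a_k^{1/(p-1)}\le\varepsilon/2$. This choice does not involve $n$.

**Step 2: the value at $x_0$.** For large $n>k_0$ we have $\operatorname{cap}_p(A_n,\Omega)<\infty$; let $u_n$ be a potential of $A_n$ in $H=\Omega=B_\rho$. Put $r_1=2^{-k_0-1}$, so $r_i=2^{-k_0-i}$. Since $A_n\cap B_{r_i}\subset U\cap\mathfrak b_{k_0+i}$, we have $W_i\le a_{k_0+i}^{1/(p-1)}$. Proposition 10 and the second part of (C), with $F(u_n)=\operatorname{cap}_p(A_n,\Omega)$, give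
$$u_n^*(x_0)\le C\langle u_n^p\rangle_{\mathfrak b_{k_0+1}}^{1/p}+\frac\varepsilon2\le C\Big(\frac{C_\Omega\operatorname{cap}_p(A_n,\Omega)}{\mu(\mathfrak b_{k_0+1})}\Big)^{1/p}+\frac\varepsilon2 .$$
Here $k_0$ is fixed, so by Lemma 12 the first term tends to $0$ as $n\to\infty$. Fix $n$ so large that $u_n^*(x_0)\le\varepsilon$.

**Step 3: the values on $E$.** By Lemma 7, $u:=u_n^*$ is superharmonic in $B_\rho$ and $0\le u\le1$. Since $u_n=1$ q.e., hence a.e., in the open set $A:=A_n$, every small ball around a point of $A$ has $\operatorname{ess\,inf}u_n=1$, so $u=1$ everywhere on $A$. Finally $A\supset E\cap\mathfrak b_n$, which is the inclusion required in Theorem 1 with $s=2^{-n}$, and $x_0\in\overline E\setminus E$, so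
$$u(x_0)\le\varepsilon<1=\liminf_{E\ni x\to x_0}u(x).\qquad∎$$

## 10. The Wolff-type bound for potentials

*Proof of Theorem 3.* We may assume that the integral is finite. The plan is to bound $\sum_iW_i$ in Proposition 10 by the integral. Take $H=\Omega$, $R=\rho$ and $r_1=r$; then $4r_1\le R_1=\min\{R,R_1\}$ by hypothesis. Functions vanishing off $B_{2r_i}$ vanish off $B_{4r_i}$, so $\operatorname{cap}_p(A\cap B_{r_i},B_{4r_i})\le\operatorname{cap}_p(A\cap B_{r_i},B_{2r_i})$. For $r_i\le t\le2r_i$ we have $2t\le4r\le R_1$, and Lemma 6 gives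
$$W_i^{p-1}\le\frac{r_i^p\operatorname{cap}_p(A\cap B_{r_i},B_{2r_i})}{\mu(B_{r_i})}\le C\,\frac{\operatorname{cap}_p(A\cap B_t,B_{2t})}{\operatorname{cap}_p(B_t,B_{2t})},$$
with positive denominators by the remark after Lemma 5. Raise to the power $1/(p-1)$ and integrate $dt/t$ over $[r_i,2r_i]$. As $r_i=2^{1-i}r$, these intervals cover $(0,2r]$ and overlap only at endpoints. Summing over $i\ge1$,
$$\sum_{i\ge1}W_i\le C\int_0^{2r}\Big(\frac{\operatorname{cap}_p(A\cap B_t,B_{2t})}{\operatorname{cap}_p(B_t,B_{2t})}\Big)^{1/(p-1)}\frac{dt}t<\infty .$$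
Proposition 10 now gives the stated bound, with a constant depending only on $p$ and the doubling and Poincaré constants. ∎
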